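\title{The fractional local dimension of posets of given width}

\begin{abstract}
We determine how large the fractional local dimension of a finite poset of width $w\ge 3$ can be: the supremum is $w$, and it is not attained. For the lower bound we tie $w$ chains together by long ladders, pass to a limit of optimal realizers that is invariant under the automorphisms of $(\mathbb{Q},<)$, and reduce the estimate to counting edges in forests. The strict upper bound follows from linear programming duality and an exchange argument. As consequences, for every $w\ge 3$ some finite poset of width $w$ has local dimension $w$, and some countable poset of width $w$ has fractional local dimension exactly $w$.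
\end{abstract}

\section{Introduction}\label{sec:intro}

Posets are finite unless we say otherwise. We write $x\parallel y$ when $x$ and $y$ are incomparable, and $[w]=\{1,\dots,w\}$. The \emph{width} of a poset is the maximum size of an antichain.

\subsection*{Four notions of dimension}

A \emph{linear extension} of a poset $P$ is a linear order $L$ on its ground set such that $x<y$ in $P$ implies $x<y$ in $L$. A \emph{partial linear extension}, or \emph{ple}, is a linear order $L$ on a subset of the ground set such that $x<y$ in $L$ whenever $x,y\in L$ and $x<y$ in $P$. A ple $L$ \emph{reverses} an ordered pair $(x,y)$ of incomparable elements if $x,y\in L$ and $x>y$ in $L$; we write $x>_L y$. We list the elements of a linear order from bottom to top.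

The (Dushnik--Miller) \emph{dimension} $\dim(P)$ is the least $t$ for which there are linear extensions $L_1,\dots,L_t$ whose intersection is $P$; equivalently, every ordered incomparable pair is reversed by some $L_i$. Such a family is a \emph{realizer}. The \emph{fractional dimension} $\operatorname{fdim}(P)$ of Brightwell and Scheinerman is the linear relaxation: the minimum of $\sum_L g(L)$ over all functions $g\ge0$ on the linear extensions of $P$ such that the extensions reversing any given ordered incomparable pair have total weight at least $1$.

The local versions allow ples, and they charge each element only for the ples that contain it. A \emph{requirement} of $P$ is either a comparable pair $x<y$, which a ple \emph{meets} if it contains both $x$ and $y$ (necessarily with $x<y$), or an ordered incomparable pair, which a ple \emph{meets} if it reverses it. A \emph{local realizer} (Ueckerdt) is a family of ples in which every requirement is met by some member, and the \emph{local dimension} $\operatorname{ldim}(P)$ is the minimum, over all local realizers, of the maximum number of members containing a single element. If every element records its positions in the members that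 contain it, then the relation between $x$ and $y$ can be read off their two records: $x<y$ exactly when $x$ lies below $y$ in all members containing both. The local dimension is the length of the longest record.

A \emph{fractional local realizer} is a function $f\ge 0$ on the set of all ples such that, for every requirement, the ples meeting it have total weight at least $1$. The \emph{local weight} of an element $x$ is $\sum\{f(L): x\in L\}$, and the \emph{fractional local dimension} $\operatorname{fldim}(P)$ is the minimum, over all fractional local realizers, of the maximum local weight of an element.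

A realizer is a local realizer, and the indicator function of a local realizer is a fractional local realizer. If $P$ is not a chain, a function $g$ as in the definition of $\operatorname{fdim}$ has total weight at least $1$, so it also meets the comparable requirements, and every local weight equals the total weight. Finally, $\dim(P)\le w$ for a poset of width $w$ (Dilworth; a proof is recalled in Section~\ref{sec:prelim}). Hence, for $P$ of width $w\ge 2$,
\begin{equation}\label{eq:chain}
\operatorname{fldim}(P)\le\operatorname{ldim}(P)\le\dim(P)\le w,
\qquad
\operatorname{fldim}(P)\le\operatorname{fdim}(P)\le\dim(P).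
\end{equation}

\subsection*{How large can $\operatorname{fldim}$ be for given width?}

For width $2$ there is nothing to choose.

\begin{proposition}\label{prop:two}
Every finite poset of width $2$ has fractional local dimension $2$.
\end{proposition}

\begin{proof}
Let $x\parallel y$. The ples reversing $(x,y)$ and those reversing $(y,x)$ form two disjoint families, each of weight at least $1$, and all these ples contain $x$. So $x$ has local weight at least $2$, and \eqref{eq:chain} gives the reverse inequality.
\end{proof}

For $w\ge 3$ the natural test case is the \emph{standard example} $S_w$, with minimal elements $a_1,\dots,a_w$, maximal elements $b_1,\dots,b_w$, and $a_i<b_j$ if and only if $i\ne j$. No ple reverses two of the pairs $(a_i,b_i)$, since $a_i>b_i$ and $a_j>b_j$ would give $a_i>b_i>a_j>b_j>a_i$. This forces $\dim(S_w)=\operatorname{fdim}(S_w)=w$. By a theorem of Felsner and Trotter, $S_w$ is the only obstruction in the fractional setting: a poset $P$ of width $w\ge3$ has $\operatorname{fdim}(P)=w$ precisely when it contains $S_w$. Locally, however, $S_w$ is cheap; its local dimension is $3$.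

\begin{example}\label{ex:standard}
The two extensions $a_1\cdots a_w\,b_1\cdots b_w$ and $a_w\cdots a_1\,b_w\cdots b_1$ meet every requirement of $S_w$ except the pairs $(a_i,b_i)$, and the two-element ples $b_i\,a_i$ meet those. Each element lies in three of these ples. Fractionally one does better. Spread total weight $2$ uniformly over all extensions that, for some $i$, list the $a_j$ with $j\neq i$ in any order, then $b_i\,a_i$, then the $b_j$ with $j\ne i$ in any order. This family is invariant under permuting the indices, so $(a_j,a_k)$ and $(a_k,a_j)$ receive weight $1$ each, and likewise for the $b$'s. The pair $(b_i,a_i)$ receives $2-2/w\ge1$ and $(a_i,b_i)$ receives $2/w$. Adding weight $1-2/w$ on each ple $b_i\,a_i$ shows $\operatorname{fldim}(S_w)\le 3-2/w$.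
\end{example}

Thus posets without $S_w$ have $\operatorname{fldim}\le\operatorname{fdim}<w$, and $S_w$ itself stays below $3$. One might guess from this that the freedom to use small ples keeps $\operatorname{fldim}$ well below $w$. The problem, posed in the paper of Smith and Trotter~\cite{ST}, is the following: \emph{for each $w\ge3$, determine the supremum of $\operatorname{fldim}(P)$ over all finite posets $P$ of width $w$, and decide whether it is attained.} The guess turns out to be wrong by as much as possible, except for the strict inequality.

\begin{theorem}\label{thm:main}
Let $w\ge 3$.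
\begin{enumerate}
\item[(i)] For all $N\ge1$ and $\varepsilon>0$ there is a finite poset of width $w$ with $\operatorname{fldim}\ge w(1-\frac1N)-\varepsilon$.
\item[(ii)] Every finite poset $P$ of width $w$ has $\operatorname{fldim}(P)<w$.
\end{enumerate}
Consequently $\sup\{\operatorname{fldim}(P): P \text{ a finite poset of width } w\}=w$, and the supremum is not attained.
\end{theorem}

It was not known whether the bound $w$ is attained by the local dimension of posets of width $w$. Part (i) settles this.

\begin{corollary}\label{cor:ldim}
For every $w\ge3$ there is a finite poset of width $w$ with local dimension exactly $w$.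
\end{corollary}

\begin{proof}
Take $N>w$, so that $w(1-1/N)>w-1$. By Theorem~\ref{thm:main}(i) some finite $P$ of width $w$ has $\operatorname{fldim}(P)>w-1$. By \eqref{eq:chain}, the integer $\operatorname{ldim}(P)$ lies in $(w-1,w]$.
\end{proof}

Part (ii) fails for $w=2$ by Proposition~\ref{prop:two}, and it fails for infinite posets. For an infinite poset we keep the definition of a fractional local realizer, reading a sum of nonnegative terms as the supremum of its finite subsums, and we let $\operatorname{fldim}$ be the infimum, over all fractional local realizers, of the supremum of the local weights.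

\begin{theorem}\label{thm:countable}
For every $w\ge 3$ there is a countable poset of width $w$ with fractional local dimension exactly $w$, and the infimum defining this value is attained.
\end{theorem}

Section~\ref{sec:prelim} collects two tools. Part (i) of Theorem~\ref{thm:main} occupies Sections~\ref{sec:ladder}--\ref{sec:count}, part (ii) is proved independently in Section~\ref{sec:upper}, and Theorem~\ref{thm:countable} in Section~\ref{sec:countable}.

\section{Layered extensions and duality}\label{sec:prelim}

A \emph{down-set} of $P$ is a set that contains, with each element, all smaller ones. We build linear extensions by the following \emph{block principle}: if $P$ is partitioned into blocks $B_1,\dots,B_m$ such that each union $B_1\cup\dots\cup B_i$ is a down-set, then listing $B_1$, then $B_2$, and so on, each block in an order extending $P$, gives a linear extension. Indeed, if $p<q$ and $q\in B_i$, then $p$ lies in $B_i$ or in an earlier block.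

Let $C=\{y_1<\dots<y_n\}$ be a chain in $P$. The \emph{height} of $v\in P$ over $C$ is $h_C(v)=|\{y\in C:y\le v\}|$. The elements of $C$ below or equal to $v$ form an initial segment of $C$, so
\begin{equation}\label{eq:height}
h_C(v)\ge s\iff v\ge y_s,\qquad h_C(y_s)=s,\qquad u\le v\implies h_C(u)\le h_C(v).
\end{equation}
A linear extension $L$ is \emph{$C$-layered} if $h_C(u)<h_C(v)$ implies $u<_Lv$. Such an extension puts the elements of $C$ as high as the order allows.

\begin{lemma}\label{lem:layered}
Let $C$ be a chain in a finite poset $P$.
\begin{enumerate}
\item[(a)] Listing the sets $h_C^{-1}(0),h_C^{-1}(1),\dots$ in this order, each in an arbitrary order extending $P$, gives a $C$-layered linear extension.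
\item[(b)] Every $C$-layered extension reverses every incomparable pair $(y,v)$ with $y\in C$.
\item[(c)] If $x\parallel z$ and $h_C(x)\ge h_C(z)$, then some $C$-layered extension reverses $(x,z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $\{v: h_C(v)\le r\}$ are down-sets by \eqref{eq:height}; apply the block principle.
(b) If $v\parallel y_s$, then $v\not\ge y_s$, so $h_C(v)<s=h_C(y_s)$.
(c) If $h_C(x)>h_C(z)$, every $C$-layered extension works. If both heights equal $r$, order $h_C^{-1}(r)$ by listing first its elements $v\le z$ and then the rest, which includes $x$.
\end{proof}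

Dilworth's theorem states that a finite poset of width $w$ can be partitioned into $w$ chains $C_1,\dots,C_w$. Choosing a $C_i$-layered extension $L_i$ for each $i$, every ordered incomparable pair $(x,y)$ is reversed by the $L_i$ with $x\in C_i$. This proves $\dim(P)\le w$.

The second tool is the dual description of $\operatorname{fldim}$. A \emph{certificate} for $P$ is a pair of nonnegative functions, $\lambda$ on the requirements and $\mu$ on the elements, such that
\begin{equation}\label{eq:cert}
\mu(P)=1\qquad\text{and}\qquad\lambda(L)\le\mu(L)\ \text{ for every ple } L,
\end{equation}
where $\lambda(L)$ is the sum of $\lambda$ over the requirements met by $L$, and $\mu(L)=\sum_{x\in L}\mu(x)$. Its \emph{value} is the sum $\sum\lambda$ over all requirements. Think of $\lambda$ as a reward for meeting a requirement and of $\mu$ as a price for using an element; no ple may make a profit.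

\begin{lemma}\label{lem:duality}
For a finite poset $P$, $\operatorname{fldim}(P)$ is the maximum value of a certificate.
\end{lemma}

\begin{proof}
The number $\operatorname{fldim}(P)$ is the optimum of the linear program in variables $f(L)\ge0$ and $t\in\mathbb{R}$: minimize $t$ subject to $\sum\{f(L):L\text{ meets }c\}\ge1$ for each requirement $c$, and $t-\sum\{f(L):x\in L\}\ge0$ for each element $x$. Assign dual variables $\lambda(c)\ge0$ and $\mu(x)\ge0$ to these constraints. The dual program maximizes $\sum\lambda$; the variable $f(L)\geq0$ contributes the constraint $\lambda(L)-\mu(L)\le0$, and the free variable $t$ contributes $\mu(P)=1$. The primal program is feasible and bounded below by $0$, so by the duality theorem both optima are attained and equal.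
\end{proof}

\section{Ladders}\label{sec:ladder}

In Example~\ref{ex:standard} the $w$ mutually exclusive pairs $(a_i,b_i)$ were disposed of by two-element ples at a cost of at most $1$ per element. A poset with large $\operatorname{fldim}$ needs a substitute for such a pair that small ples cannot serve. The substitute is a ladder.

The \emph{ladder} of length $n$ consists of two chains $u(1)<\dots<u(n)$ and $v(1)<\dots<v(n)$, with $u(q)<v(q')$ if and only if $q\le q'$, and no $v$ below any $u$. Consider the requirements $(u(q),v(q'))$ with $q'<q$. The \emph{interleaved} extension
\[
u(1)\,v(1)\,u(2)\,v(2)\cdots u(n)\,v(n)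
\]
meets all of them at once, at local weight $1$. At the other extreme are the \emph{blocks}: ples that list $v(q')$ for $q'\in A'$ and then $u(q)$ for $q\in A$, where $A',A\subset[n]$ are nonempty and $\max A'<\min A$. The two-element ples are blocks. Blocks alone become arbitrarily expensive as the ladder grows.

\begin{proposition}\label{prop:blocks}
Let $f\ge0$ be supported on blocks and give weight at least $1$ to every requirement $(u(q),v(q'))$ with $q'<q$. Then some element has local weight greater than $\frac12\bigl(\sum_{d=1}^{n-1}\frac1d-1\bigr)$.
\end{proposition}

\begin{proof}
Put $\lambda(u(q),v(q'))=1/(q-q')$ for $q'<q$. In a block $L$, the $i$-th largest element of $A'$ and the $j$-th smallest element of $A$ differ by at least $i+j-1$, and at most $d$ pairs $(i,j)$ have $i+j-1=d$. Since $d\le|A'|+|A|-1$, we get $\lambda(L)\le\sum_{i,j}1/(i+j-1)\le|L|$. If all $2n$ local weights are at most $t$, then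
\[
n\sum_{d=1}^{n-1}\frac1d-(n-1)=\sum_{d=1}^{n-1}\frac{n-d}{d}=\sum\lambda\le\sum_Lf(L)\lambda(L)\le\sum_Lf(L)|L|\le 2nt.\qedhere
\]
\end{proof}

Since local weights at most $w$ are always achievable, an optimal realizer cannot serve a long ladder by blocks and should behave like the interleaved extension. That extension has a rigid feature. For $p>p'$ it puts $u(p)$ above $v(p')$, and $v(p)$ lies above $u(p')$ in the poset anyway. So it compares the two chains by the parameter alone: it \emph{synchronizes} them. Synchronization propagates along a path of ladders, and two segments of one chain, one entirely below the other, cannot be synchronized. This limits the number of ladders that a single ple can serve per element.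

A general ple is neither a block nor interleaved, and Proposition~\ref{prop:blocks} is not used later. Instead of quantifying the intermediate cases we index the rungs by $\mathbb{Q}$ and pass to a symmetric limit, where the alternative becomes exact (Lemma~\ref{lem:dichotomy}).

\section{The poset and its synchronization graphs}\label{sec:poset}

Fix $w\ge3$ and put $M=w(w-1)$. Choose reals $c_{ij}\in(1,2)$, for $i\ne j$ in $[w]$, that are linearly independent over $\mathbb{Q}$; they can be chosen one at a time, because the $\mathbb{Q}$-span of finitely many reals is countable. Let $\Gamma\subset\mathbb{R}$ be the additive group they generate, and let $\prec$ be the lexicographic order on $\mathbb{R}\times\mathbb{Q}$: $(g,q)\prec(h,q')$ if $g<h$, or $g=h$ and $q<q'$. On $\mathbf{P}_\infty=[w]\times\Gamma\times\mathbb{Q}$ define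
\begin{align*}
(i,g,q)<(i,h,q')&\iff (g,q)\prec(h,q'),\\
(i,g,q)<(j,h,q')&\iff (g+c_{ij},q)\preceq(h,q')\qquad(i\ne j).
\end{align*}
One may read $(i,g,q)$ as an event at location $i$ at time $g$, refined by an infinitesimal time $q$, and $c_{ij}$ as the delay of a signal from $i$ to $j$. The condition $1<c_{ij}<2$ says that two hops are slower than one. For $N\ge1$ let
\[
B_N=\Bigl\{\sum_{i\neq j}a_{ij}c_{ij}: a_{ij}\in\{0,\dots,N-1\}\Bigr\},\qquad \mathbf{P}_N=[w]\times B_N\times\mathbb{Q}\subset\mathbf{P}_\infty .
\]
By linear independence $|B_N|=N^M$.

\begin{lemma}\label{lem:poset}
$\mathbf{P}_\infty$ and $\mathbf{P}_N$ are countable posets of width $w$, and $\{(k,0,0):k\in[w]\}$ is an antichain in both.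
\end{lemma}

\begin{proof}
The relation is irreflexive. Let $(i,g,q)<(j,h,q')<(k,e,q'')$. If $i=j=k$, use transitivity of $\prec$. If $i=j\neq k$, then $(g+c_{ik},q)\prec(h+c_{ik},q')\preceq(e,q'')$, because translating the first coordinate preserves $\prec$. If $i\ne j=k$, then $(g+c_{ik},q)\preceq(h,q')\prec(e,q'')$. If $i,j,k$ are distinct, then $e\ge g+c_{ij}+c_{jk}>g+2>g+c_{ik}$. If $i=k\ne j$, then $e\ge g+c_{ij}+c_{ji}>g$. In each case $(i,g,q)<(k,e,q'')$. The elements with a given first coordinate form a chain, so the width is at most $w$; and $(i,0,0)<(j,0,0)$ would need $c_{ij}\le0$.
\end{proof}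

Fix $N$ until the end of Section~\ref{sec:count} and write $\mathbf{P}=\mathbf{P}_N$, $B=B_N$. A \emph{site} is a pair $s=(k,g)\in[w]\times B$, with \emph{label} $k$, and $s(q)=(k,g,q)$. There are $wN^M$ sites, and $s(q)<s(q')$ for $q<q'$. Let $\mathcal{E}$ be the set of ordered pairs of sites $(s,s')$ with $s=(i,g)$, $s'=(j,g+c_{ij})$ and $i\ne j$. For such a pair, $s'(q')<s(q)$ would need $g\ge g+c_{ij}+c_{ji}$, so
\begin{equation}\label{eq:ladder}
s(q)<s'(q')\ \text{ if } q\le q',\qquad s(q)\parallel s'(q')\ \text{ if } q'<q .
\end{equation}
Each member of $\mathcal{E}$ is therefore a ladder with rungs indexed by $\mathbb{Q}$. Since all $c_{ij}$ are positive, $(s,s')$ and $(s',s)$ are never both in $\mathcal{E}$, so $\mathcal{E}$ is the edge set of a simple graph on the sites. For $g\in B$ we have $g+c_{ij}\in B$ exactly when the coefficient of $c_{ij}$ in $g$ is at most $N-2$. Hence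
\begin{equation}\label{eq:edges}
|\mathcal{E}|=w(w-1)(N-1)N^{M-1}.
\end{equation}
This is $(w-1)(1-1/N)$ ladders per site; the factor $1-1/N$ is the loss at the boundary of the box $B$, the price for having finitely many sites.

\begin{definition}\label{def:sync}
For a ple $L$ of $\mathbf{P}$ and a site $s$ let $Q_s(L)=\{q\in\mathbb{Q}:s(q)\in L\}$. The ple $L$ \emph{synchronizes} $(s,s')\in\mathcal{E}$ if $Q_s(L)$ and $Q_{s'}(L)$ are unbounded below in $\mathbb{Q}$, and $s(q)>_Ls'(q')$ for all $q\in Q_s(L)$, $q'\in Q_{s'}(L)$ with $q'<q$. The graph $H(L)$ has the sites as vertices and the members of $\mathcal{E}$ synchronized by $L$ as edges.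
\end{definition}

A block satisfies the second condition, so it is the unboundedness that distinguishes interleaving from blocks. If $t,t'$ are adjacent in $H(L)$, in either orientation, then
\begin{equation}\label{eq:sync}
t(p)>_Lt'(p')\qquad\text{whenever } p>p',\ p\in Q_t(L),\ p'\in Q_{t'}(L).
\end{equation}
For $(t,t')\in\mathcal{E}$ this is the definition, and for $(t',t)\in\mathcal{E}$ we have $t'(p')<t(p)$ in $\mathbf{P}$ by \eqref{eq:ladder}.

The smallest conflict between ladders involves three sites. Let $t_1=(2,g-c_{21})$, $t_2=(1,g)$, $t_3=(2,g+c_{12})$, so that $(t_1,t_2)$ and $(t_2,t_3)$ are in $\mathcal{E}$. No ple has $t_1(2)>t_2(1)>t_3(0)$, because $t_1(2)<t_3(0)$ in the chain with label $2$. The next lemma extends this to paths of any length.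

\begin{lemma}\label{lem:forest}
For every ple $L$ of $\mathbf{P}$, the graph $H(L)$ is a forest, and each of its components has at most $w$ sites.
\end{lemma}

\begin{proof}
Suppose a component contains sites $(k,g)$ and $(k,h)$ with $g<h$, and let $(k,g)=t_1,t_2,\dots,t_n=(k,h)$ be a path in $H(L)$. Each $t_r$ is an end of an edge, so $Q_{t_r}(L)$ is unbounded below, and we can choose $p_1>p_2>\dots>p_n$ with $p_r\in Q_{t_r}(L)$. By \eqref{eq:sync}, $t_1(p_1)>_L\dots>_Lt_n(p_n)$, whereas $t_1(p_1)<t_n(p_n)$ in $\mathbf{P}$. This contradiction shows that the sites of a component have distinct labels, so there are at most $w$ of them.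

Suppose $H(L)$ contains a cycle $t_1,\dots,t_n$ with $n\ge3$ and $t_r=(k_r,g_r)$, indices modulo $n$. Each difference $g_{r+1}-g_r$ equals $c_{k_rk_{r+1}}$ or $-c_{k_{r+1}k_r}$. The labels $k_r$ are distinct and $n\geq3$, so the unordered pairs $\{k_r,k_{r+1}\}$ are distinct, and the $n$ differences involve $n$ different numbers $c_{ij}$. They sum to $0$, which contradicts linear independence.
\end{proof}

The second half of the proof needs independence: if $c_{12}=c_{32}=c_{34}=c_{14}=c$, then $(1,g)$, $(2,g+c)$, $(3,g)$, $(4,g+c)$ would form a cycle of ladders with distinct labels.

\begin{example}\label{ex:ideal}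
Here is the whole count for $w=3$ under an idealizing assumption. Call a ple \emph{pure} if it contains all or none of the points of each site and, for each $(s,s')\in\mathcal{E}$, either synchronizes it or reverses no pair $(s(q),s'(q'))$. Let $f$ be a fractional local realizer of $\mathbf{P}$ supported on finitely many pure ples, with local weights at most $t$. The requirement $(s(1),s'(0))$ shows that the ples synchronizing $(s,s')$ have weight at least $1$. If $L$ contains $m(L)$ full sites, the components of $H(L)$ on them are single sites, single edges and paths with three sites, so $H(L)$ has at most $\frac23m(L)$ edges. Moreover $\sum_Lf(L)m(L)$ is the sum of the local weights of the $3N^6$ points $s(0)$. Hence $6(N-1)N^5=|\mathcal{E}|\le\frac23\cdot3N^6t$, that is, $t\ge3(1-1/N)$.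
\end{example}

Realizers of finite subposets consist of finite ples, which synchronize nothing. Section~\ref{sec:measure} replaces them by a measure on ples of $\mathbf{P}$. Section~\ref{sec:count} shows that the second half of purity then holds almost everywhere, and replaces the first half by an inequality for weighted trees.

\section{An invariant limit of optimal realizers}\label{sec:measure}

Let $W$ be the supremum of $\operatorname{fldim}(F)$ over finite subposets $F\subset\mathbf{P}$ of width $w$. Then $W\le w$ by \eqref{eq:chain}, and Theorem~\ref{thm:main}(i) follows once we show $W\ge w(1-1/N)$.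

\subsection*{The space of ples}

Let $\Omega$ be the set of all ples of $\mathbf{P}$, including the empty one. Identify $L$ with the set $\{(x,y):x,y\in L,\ x\le_Ly\}$, a point of $\{0,1\}^{\mathbf{P}\times\mathbf{P}}$. Being a ple is expressed by conditions on finitely many coordinates each (reflexivity on the support, antisymmetry, transitivity, totality, compatibility with $\mathbf{P}$), so $\Omega$ is closed in this product, hence compact and metrizable. Put
\[
\Omega^*=\Omega\setminus\{\emptyset\},\qquad\Omega_z=\{L:z\in L\},\qquad R_{x,y}=\{L:x,y\in L,\ x>_Ly\}.
\]
A realizer bounds the weight of each $\Omega_z$ but not the total weight: ever more ples may avoid any given finite set of elements, and such ples accumulate only at $\emptyset$. We therefore remove that point and work with sets that stay away from it.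

A \emph{cylinder} is a set $C=\{L\in\Omega:L|_A\in\Psi\}$, where $A\subset\mathbf{P}$ is finite, $L|_A$ is the restriction of $L$ to $A$, and $\Psi$ is a set of \emph{nonempty} ples of $A$; we say that $A$ \emph{defines} $C$. The sets $\Omega_z$ and $R_{x,y}$ are cylinders. Let $\mathcal{C}$ be the countable set of all cylinders, and fix a defining set $A_C$ for each $C\in\mathcal{C}$. We use three facts.
\begin{itemize}
\item $\mathcal{C}$ is a ring, that is, closed under finite unions and differences: if $A$ defines $C$, so does every finite $A'\supset A$, so two cylinders have a common defining set.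
\item Cylinders are closed and open in $\Omega$, hence compact, and they form a base of the topology of $\Omega^*$: the sets $\{L':L'|_A=L|_A\}$ with $A$ finite and $A\cap L\ne\emptyset$ form a neighborhood base of $L\in\Omega^*$. In particular $\mathcal{C}$ generates the Borel sets of $\Omega^*$.
\item If $A$ defines $C$, then $C\subset\bigcup_{z\in A}\Omega_z$.
\end{itemize}

Let $G=\operatorname{Aut}(\mathbb{Q},<)$. Every order isomorphism between finite subsets of $\mathbb{Q}$ extends to an element of $G$, by piecewise linear interpolation. The order of $\mathbf{P}$ depends on third coordinates only through their relative order, so $g\,s(q)=s(gq)$ defines an action of $G$ on $\mathbf{P}$ by automorphisms. It induces an action on $\Omega^*$ by homeomorphisms ($gx\le_{gL}gy$ if and only if $x\le_Ly$), with $g\Omega_z=\Omega_{gz}$ and $gR_{x,y}=R_{gx,gy}$. For a cylinder given by $A$ and $\Psi$,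
\begin{equation}\label{eq:gC}
gC=\{L:L|_{gA}\in g\Psi\},
\end{equation}
which is a cylinder defined by $gA$ and depends only on the restriction of $g$ to the third coordinates occurring in $A$.

\begin{proposition}\label{prop:measure}
There is a $G$-invariant Borel measure $\nu$ on $\Omega^*$ with $\nu(\Omega_z)\le W$ for all $z\in\mathbf{P}$ and $\nu(R_{x,y})\ge1$ for all ordered incomparable pairs $(x,y)$.
\end{proposition}

\begin{proof}
Let $\mathcal{K}$ be the set of finitely additive functions $\nu:\mathcal{C}\to[0,\infty)$ that satisfy the two families of inequalities. A finitely additive nonnegative function on a ring is monotone and finitely subadditive, so $\nu(C)\le W|A|$ whenever $\nu\in\mathcal{K}$ and $A$ defines $C$. Thus $\mathcal{K}$ is a subset of the compact metrizable space $\prod_{C\in\mathcal{C}}[0,W|A_C|]$, and it is closed, being defined by equations and weak inequalities in finitely many coordinates each.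

\emph{Step 1: $\mathcal{K}\ne\emptyset$.} Let $F_1\subset F_2\subset\cdots$ be finite sets with union $\mathbf{P}$, all containing the antichain of Lemma~\ref{lem:poset}. Each $F_m$ has width $w$, so it has a fractional local realizer $f_m$ with local weights at most $W$. Ples of $F_m$ are ples of $\mathbf{P}$, so $\nu_m(C)=\sum\{f_m(L):L\in C\}$ is a finitely additive function on $\mathcal{C}$ with $\nu_m(\Omega_z)\le W$ for all $z$; it is a point of the product above. Also $\nu_m(R_{x,y})\ge1$ as soon as $x,y\in F_m$. The limit of a convergent subsequence lies in $\mathcal{K}$.

\emph{Step 2: some $\nu\in\mathcal{K}$ satisfies $\nu(gC)=\nu(C)$ for all $g\in G$, $C\in\mathcal{C}$.} The group $G$ is infinite, so we cannot simply average over it. Instead we look at a member of $\mathcal{K}$ only along a set of rationals on which it is nearly homogeneous. Such a set is supplied by the infinite Ramsey theorem: if the $m$-element subsets of an infinite set are colored with finitely many colors, there is an infinite subset all of whose $m$-element subsets have the same color.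

The sets $\{\nu\in\mathcal{K}:|\nu(gC)-\nu(C)|\le\varepsilon\}$ are closed. By compactness it suffices to show that finitely many of them intersect: given nonempty cylinders $C_1,\dots,C_r$, elements $g_1,\dots,g_r\in G$ and $\varepsilon>0$, we need $\nu\in\mathcal{K}$ with $|\nu(g_aC_a)-\nu(C_a)|\le\varepsilon$ for all $a$. Let $T_a\ne\emptyset$ be the finite set of third coordinates occurring in $A_{C_a}$, and fix $\nu_0\in\mathcal{K}$. For $Z\subset\mathbb{Q}$ with $|Z|=|T_a|$ put $\varphi_a(Z)=\nu_0(hC_a)$, where $h\in G$ and $hT_a=Z$. Such $h$ exists, and its restriction to $T_a$ is the unique order isomorphism $T_a\to Z$, so $\varphi_a$ is well defined by \eqref{eq:gC}. Its values lie in $[0,W|A_{C_a}|]$. Partition this interval into finitely many intervals of length at most $\varepsilon$ and color $Z$ by the one containing $\varphi_a(Z)$. Applying Ramsey's theorem for $a=1,\dots,r$ in turn, each time inside the infinite set obtained before, we find an infinite $Y\subset\mathbb{Q}$ such that each $\varphi_a$ varies by at most $\varepsilon$ on the $|T_a|$-element subsets of $Y$. Choose $h\in G$ that maps the finite set $\bigcup_a(T_a\cup g_aT_a)$ into $Y$, and put $\nu(C)=\nu_0(hC)$.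 Then $\nu\in\mathcal{K}$, because $h$ permutes the sets $\Omega_z$ and the sets $R_{x,y}$ with $x\parallel y$. Finally $\nu(C_a)=\varphi_a(hT_a)$ and $\nu(g_aC_a)=\varphi_a(hg_aT_a)$ differ by at most $\varepsilon$.

\emph{Step 3: extension.} If a cylinder is a countable disjoint union of cylinders, then by compactness finitely many of them cover it and the others are empty. So the $\nu$ of Step 2 is countably additive on $\mathcal{C}$. Carath\'eodory's theorem states that a countably additive nonnegative function on a ring of subsets of a set $X$ extends uniquely to a measure on the generated $\sigma$-algebra, provided $X$ is a countable union of members of the ring of finite measure. Here $\Omega^*=\bigcup_z\Omega_z$, so $\nu$ extends uniquely to a Borel measure. For $g\in G$, the Borel measure $E\mapsto\nu(gE)$ agrees with $\nu$ on $\mathcal{C}$, hence everywhere.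
\end{proof}

Only the requirements for incomparable pairs were carried to the limit; the comparable ones play no role in the lower bound. From now on ``almost every'' refers to the measure $\nu$ of Proposition~\ref{prop:measure}.

\section{Synchronization and the lower bound}\label{sec:count}

The limit form of Proposition~\ref{prop:blocks} is a statement about invariant random subsets of a dense order: an automorphism can move any bound, so bounded sets carry no mass. By Cantor's theorem a countable dense linear order $D$ without endpoints is isomorphic to $\mathbb{Q}$, so order isomorphisms between finite subsets of $D$ extend to automorphisms. We give $2^D$, the set of subsets of $D$, the product topology.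

\begin{lemma}\label{lem:subsets}
Let $D$ be a countable dense linear order without endpoints and $\rho$ a finite Borel measure on $2^D$ invariant under $\operatorname{Aut}(D)$. Then $\rho$-almost every $S\subset D$ is empty or unbounded above and below in $D$.
\end{lemma}

\begin{proof}
Fix $d\in D$, and for $d'>d$ let $E(d')$ be the event that $d\in S$ and $S$ has no element $\ge d'$. The number $\rho(E(d'))$ does not depend on $d'$, since for $d',d''>d$ some automorphism fixes $d$ and maps $d'$ to $d''$. The events $E(d')$ increase with $d'$. Their union along a sequence cofinal in $D$ is the event ``$d\in S$ and $S$ is bounded above'', and their intersection along a sequence decreasing to $d$ is the event ``$d=\max S$''. As $\rho$ is finite, both events have the common measure of the $E(d')$. The second is contained in the first, so the event ``$d\in S$, $S$ is bounded above and $d\ne\max S$'' is null. Taking the union over the countably many $d$, we see that in almost every $S$ that is bounded above each element is the maximum, so $|S|\le1$. The number $\rho(S=\{d\})$ does not depend on $d$; these events are disjoint, $D$ is infinite and $\rho$ is finite, so the number is $0$. Reversing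 the order of $D$ gives the statement for ``below''.
\end{proof}

Finiteness of $\rho$ is essential: counting measure on the singletons is invariant. In the application, finiteness is the bound $\nu(\Omega_z)\le W$ on the local weights.

\begin{lemma}\label{lem:dichotomy}
Let $(s,s')\in\mathcal{E}$. Almost every $L$ that reverses some pair $(s(q_0),s'(q_0'))$ with $q_0'<q_0$ synchronizes $(s,s')$.
\end{lemma}

\begin{proof}
Call $(q,q')$ \emph{used} by $L$ if $q'<q$ and $L\in R_{s(q),s'(q')}$. Put
\[
S_q(L)=\{q':(q,q')\text{ is used}\}\subset Q_{s'}(L),\qquad S^{q'}(L)=\{q:(q,q')\text{ is used}\}\subset Q_s(L).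
\]
Fix $q$ and let $D=(-\infty,q)\cap\mathbb{Q}$. The map $L\mapsto S_q(L)\in2^D$ is continuous, as each $R_{x,y}$ is closed and open. An automorphism of $D$, extended by the identity on $[q,\infty)$, is an element $g\in G$ that fixes $s(q)$; it preserves $\Omega_{s(q)}$ and satisfies $S_q(gL)=gS_q(L)$. So the image of the finite measure $\nu|_{\Omega_{s(q)}}$ under this map is $\operatorname{Aut}(D)$-invariant, and Lemma~\ref{lem:subsets} applies. Outside $\Omega_{s(q)}$ the set $S_q$ is empty. The same argument applies to $S^{q'}$ with $D=(q',\infty)\cap\mathbb{Q}$ and $\nu|_{\Omega_{s'(q')}}$. After discarding countably many null sets, the following holds for all rationals $q,q'$: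
\begin{itemize}
\item[(A)] if $S_q\ne\emptyset$, then $S_q$ is unbounded below in $\mathbb{Q}$ and meets $(r',q)$ for every $r'<q$;
\item[(B)] if $S^{q'}\ne\emptyset$, then $S^{q'}$ meets $(q',r)$ for every $r>q'$.
\end{itemize}
Take such an $L$. One coordinate of a used pair can be changed freely:

(a) \emph{If $(q,q')$ is used, $r'<q$ and $r'\in Q_{s'}(L)$, then $(q,r')$ is used.} By (A) there is $q''\in S_q$ with $q''>r'$, and $s(q)>_Ls'(q'')>_Ls'(r')$.

(b) \emph{If $(q,q')$ is used, $r>q'$ and $r\in Q_s(L)$, then $(r,q')$ is used.} By (B) there is $q''\in S^{q'}$ with $q''<r$, and $s(r)>_Ls(q'')>_Ls'(q')$.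

Now let $(q_0,q_0')$ be used, and let $r'<r$ with $r\in Q_s(L)$, $r'\in Q_{s'}(L)$. By (A) there is $p'\in S_{q_0}$ with $p'<r$. By (b), applied to $(q_0,p')$, the pair $(r,p')$ is used, and by (a) so is $(r,r')$. It remains to check unboundedness. The set $Q_{s'}(L)$ contains $S_{q_0}$, which is unbounded below by (A). Given $r\in\mathbb{Q}$, choose $p'\in S_{q_0}$ with $p'<r$; then $q_0\in S^{p'}$, so by (B) the set $S^{p'}\subset Q_s(L)$ has an element below $r$.
\end{proof}

A synchronizing ple need not contain all points of a site, so the weights of the two ends of an edge may differ. The edge count of Example~\ref{ex:ideal} is replaced by the following.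

\begin{lemma}\label{lem:tree}
Let $H$ be a forest whose components have at most $w$ vertices, with vertex weights $Z_v\ge0$. Then $\sum_{uv\in E(H)}\min(Z_u,Z_v)\le(1-\frac1w)\sum_vZ_v$.
\end{lemma}

\begin{proof}
Root a component $T$ at a vertex of maximum weight and bound the term of each edge by the weight of its end farther from the root. Every vertex other than the root is charged exactly once, and the weight of the root is at least the average. So the edges of $T$ contribute at most $(1-1/|T|)\sum_{v\in T}Z_v$. Sum over components.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]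
For $H\subset\mathcal{E}$ let $\Omega_H=\{L\in\Omega^*:H(L)=H\}$. These finitely many sets partition $\Omega^*$. They are Borel, since the conditions in Definition~\ref{def:sync} are countable unions and intersections of the sets $\Omega_z$, $R_{x,y}$ and their complements. They are $G$-invariant, since $Q_s(gL)=gQ_s(L)$ and $g$ preserves the order of $\mathbb{Q}$, so that $H(gL)=H(L)$. As $G$ is transitive on $\mathbb{Q}$, the number
\[
Z_s(H)=\nu(\Omega_{s(q)}\cap\Omega_H)
\]
does not depend on $q$, and $\sum_HZ_s(H)=\nu(\Omega_{s(q)})\le W$ for each site $s$.

Let $e=(s,s')\in\mathcal{E}$. The pair $(s(1),s'(0))$ is incomparable by \eqref{eq:ladder}, and almost every $L\in R_{s(1),s'(0)}$ has $e\in H(L)$ by Lemma~\ref{lem:dichotomy}. Since $R_{s(1),s'(0)}\subset\Omega_{s(1)}\cap\Omega_{s'(0)}$,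
\[
1\le\nu(R_{s(1),s'(0)})=\sum_{H\ni e}\nu(R_{s(1),s'(0)}\cap\Omega_H)\le\sum_{H\ni e}\min\bigl(Z_s(H),Z_{s'}(H)\bigr).
\]
Sum over $e$ and exchange the order of summation. If $\Omega_H=\emptyset$, all $Z_s(H)$ vanish; otherwise $H$ is a forest with components of size at most $w$ by Lemma~\ref{lem:forest}, and Lemma~\ref{lem:tree} applies. With \eqref{eq:edges},
\[
w(w-1)(N-1)N^{M-1}\le\frac{w-1}{w}\sum_s\sum_HZ_s(H)\le\frac{w-1}{w}\cdot wN^M\cdot W .
\]
Thus $W\ge w(N-1)/N$, and by the definition of $W$ some finite subposet of $\mathbf{P}_N$ of width $w$ has $\operatorname{fldim}\ge w(1-1/N)-\varepsilon$.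
\end{proof}

\section{The value $w$ is not attained}\label{sec:upper}

Let $P$ be finite of width $w\ge3$ and suppose that $\operatorname{fldim}(P)\ge w$. Then $\operatorname{fldim}(P)=w$ by \eqref{eq:chain}, and Lemma~\ref{lem:duality} gives a certificate $(\lambda,\mu)$ of value $w$. We derive a contradiction.

For $S_w$ the obvious candidate is $\lambda(a_i,b_i)=1$ for all $i$. It respects $\lambda(L)\le1$ for linear extensions, but the ples $b_i\,a_i$ demand $\mu(a_i)+\mu(b_i)\ge1$ for each $i$, which is incompatible with $\mu(P)=1$. In general, a certificate of value $w$ makes all layered extensions tight, and we exploit this by deleting and by moving elements.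

Fix a partition of $P$ into chains $C_1,\dots,C_w$, write $h_j=h_{C_j}$, and say \emph{$j$-layered} for $C_j$-layered. An ordered incomparable pair $(x,z)$ is \emph{heavy} if $\lambda(x,z)>0$, and an element $z$ is \emph{charged} if $\mu(z)>0$. For $z\notin C_i$ let $\lambda(C_i,z)$ be the sum of $\lambda(x,z)$ over all $x\in C_i$ with $x\parallel z$.

\begin{lemma}\label{lem:tight}
\begin{enumerate}
\item[(a)] Every $j$-layered extension $L$ has $\lambda(L)=1$, and every heavy pair $(x,z)$ that it reverses has $x\in C_j$. Moreover, $\lambda$ vanishes on comparable pairs.
\item[(b)] If $z\notin C_i$, then $\lambda(C_i,z)\ge\mu(z)$.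
\item[(c)] If $(x,z)$ is heavy and $x\notin C_j$, then $h_j(x)<h_j(z)$.
\item[(d)] For each $j$ there is a charged element outside $C_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose any $j$-layered extension $L_j$ for each $j\in[w]$. An incomparable pair $(x,z)$ with $x\in C_i$ is reversed by $L_i$ (Lemma~\ref{lem:layered}(b)), and a comparable pair is met by all $w$ extensions. Hence
\[
w=\sum\lambda\le\sum_j\lambda(L_j)\le w\,\mu(P)=w .
\]
Equality on the right gives $\lambda(L_j)=1$ for all $j$. Equality on the left says that each requirement with $\lambda>0$ is met by exactly one $L_j$. So it is not a comparable pair, and if it is $(x,z)$ with $x\in C_i$, it is reversed by $L_i$ only. Any given $j$-layered extension can serve as $L_j$.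

(b) Let $L$ be $i$-layered. By (a), the heavy pairs reversed by $L$ that involve $z\notin C_i$ have the form $(x,z)$ with $x\in C_i$, and $L$ reverses all incomparable pairs of this form. For the ple $L-z$ obtained by deleting $z$, condition \eqref{eq:cert} reads $1-\lambda(C_i,z)\le1-\mu(z)$.

(c) Otherwise some $j$-layered extension reverses $(x,z)$ by Lemma~\ref{lem:layered}(c), contradicting (a).

(d) Suppose all charged elements lie in $C_j$, and let $z$ be one of them. Let $X$ be the set of $x$ with $(x,z)$ heavy. These $x$ are incomparable to $z\in C_j$, so they lie outside $C_j$ and $\mu(X)=0$. Listing $z$ and then $X$ in an order extending $P$ gives a ple $L$ that reverses all $(x,z)$ with $x\in X$. By (b),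
\[
(w-1)\mu(z)\le\sum_{i\ne j}\lambda(C_i,z)\le\lambda(L)\le\mu(L)=\mu(z),
\]
which is false because $w\ge3$.
\end{proof}

\begin{example}\label{ex:dual}
For $S_3$ parts (b) and (c) already finish the proof. Take $C_1=\{a_1<b_2\}$, $C_2=\{a_2<b_3\}$, $C_3=\{a_3<b_1\}$. The only element of $C_2$ incomparable to $a_1$ is $a_2$, and $(a_2,a_1)$ is not heavy since $h_3(a_2)=h_3(a_1)=0$. The only element of $C_2$ incomparable to $b_1$ is $b_3$, and $(b_3,b_1)$ is not heavy since $h_1(b_3)=1>0=h_1(b_1)$. By (b), $\mu(a_1)=\mu(b_1)=0$, and by cyclic symmetry $\mu=0$.
\end{example}

In general a charged element $z\notin C_j$ does receive heavy pairs $(x,z)$ from a third chain, and a $j$-layered extension $L$ misses them because $x$ is lower than $z$ over $C_j$. We try to improve $L$ by lifting these $x$ above $z$. Each $x$ must take along the elements above it in the lower layers, and these then pass the elements of $C_j$ below $z$, which may destroy reversed pairs. If $z$ is a lowest charged element, the lifted elements are uncharged; if the elements of $C_j$ below $z$ are uncharged too, the destroyed pairs are not heavy, and the move is a pure gain.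

\begin{lemma}\label{lem:lift}
Let $z\notin C_j$ be charged, and suppose $h_j(z)\le h_j(v)$ for every charged $v\notin C_j$. Then some charged $y\in C_j$ satisfies $y<z$.
\end{lemma}

\begin{proof}
Write $C_j=\{y_1<\dots<y_n\}$, $h=h_j$, $r=h(z)$, and let $z\in C_k$. Let $X$ be the set of $x\notin C_j$ with $(x,z)$ heavy. Since $w\ge3$ there is $i\notin\{j,k\}$, and $\lambda(C_i,z)\ge\mu(z)>0$ by Lemma~\ref{lem:tight}(b), so $X\neq\emptyset$. By Lemma~\ref{lem:tight}(c), $h(x)<r$ for all $x\in X$. The elements of $C_j$ below $z$ form the set $Y=\{y_1,\dots,y_r\}$. Suppose that $\mu(Y)=0$.

Let $U$ be the set of all $u$ with $h(u)<r$ and $u\ge x$ for some $x\in X$. Then $X\subset U$, and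
\begin{equation}\label{eq:Uz}
\text{no element of } U \text{ is below or equal to } z,
\end{equation}
since $x\le u\le z$ contradicts $x\parallel z$. In particular $U\cap C_j=\emptyset$, because an element of $C_j$ of height less than $r$ lies in $Y$. By the minimality of $h(z)$, no element of $U$ is charged. Fix a $j$-layered extension $L$. The ple $L|_{Y\cup U}$ has $\mu$-weight $0$ and reverses all incomparable pairs $(y,u)$ with $y\in Y$, $u\in U$. By \eqref{eq:cert},
\begin{equation}\label{eq:free}
\text{no pair } (y,u) \text{ with } y\in Y,\ u\in U \text{ is heavy.}
\end{equation}

Partition $P$ into the four blocks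
\[
B_1=\{v:h(v)<r\}\setminus U,\qquad B_2=\{v:h(v)=r,\ v\le z\},\qquad B_3=U,\qquad B_4=\text{the rest},
\]
and let $L^+$ list $B_1,B_2,B_3,B_4$ in this order, each block ordered as in $L$. Note that $z\in B_2$, that $y_s\in B_1\cup B_2$ for $s\le r$, and that $y_s\in B_4$ for $s>r$.

\emph{$L^+$ is a linear extension.} We check the block principle. Let $p<q$. If $q\in B_1$, then $h(p)\le h(q)<r$, and $p\in U$ would give $q\ge p\ge x$ for some $x\in X$, hence $q\in U$; so $p\in B_1$. If $q\in B_2$, then $p<z$ and $h(p)\le r$; so either $h(p)=r$ and $p\in B_2$, or $h(p)<r$ and $p\in B_1$ by \eqref{eq:Uz}. If $q\in B_3$, then $h(p)<r$, so $p\in B_1\cup B_3$. Hence $B_1$, $B_1\cup B_2$ and $B_1\cup B_2\cup B_3$ are down-sets.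

\emph{$L^+$ loses nothing.} By Lemma~\ref{lem:tight}(a) a heavy pair reversed by $L$ has the form $(y_s,v)$, and $h(v)<s$ since $v\not\ge y_s$. If $s>r$, then $y_s\in B_4$. If $s\le r$, then $h(v)<r$ and $v\notin U$ by \eqref{eq:free}, so $v\in B_1$. In both cases $v$ lies in an earlier block than $y_s$ or in the same block, where the order is that of $L$. So $L^+$ reverses $(y_s,v)$.

\emph{$L^+$ gains.} For $x\in X$ we have $x\in B_3$ and $z\in B_2$, so $L^+$ reverses the heavy pair $(x,z)$, which $L$ does not reverse since $x\notin C_j$. Therefore $\lambda(L^+)>\lambda(L)=1=\mu(L^+)$, contradicting \eqref{eq:cert}.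
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
For each chain $C_k$ containing a charged element, let $m_k$ be the least one. Fix $j$. By Lemma~\ref{lem:tight}(d) there are charged elements outside $C_j$; let $z$ minimize $h_j$ among them, say $z\in C_k$ with $k\ne j$. Since $m_k\le z$, we have $h_j(m_k)\le h_j(z)$, so $m_k$ is also a minimizer. Lemma~\ref{lem:lift} gives a charged $y\in C_j$ with $y<m_k$. Hence $m_j$ exists and $m_j\le y<m_k$. So each of $m_1,\dots,m_w$ exists and lies strictly below another one, which is impossible for a maximal element among them. No certificate of value $w$ exists, and $\operatorname{fldim}(P)<w$. Together with part (i), where $N\to\infty$ and $\varepsilon\to0$, this also gives the last assertion of the theorem.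
\end{proof}

The hypothesis $w\ge3$, beyond $w\ge 2$, entered twice, in Lemma~\ref{lem:tight}(d) and in the nonemptiness of $X$ in Lemma~\ref{lem:lift}. Finiteness entered through duality and through the choice of lowest charged elements.

\section{A countable poset attaining $w$}\label{sec:countable}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
We show that $\mathbf{P}_\infty$, a countable poset of width $w$ by Lemma~\ref{lem:poset}, has the stated properties.

\emph{Lower bound.} Let $f$ be a fractional local realizer of $\mathbf{P}_\infty$ with all local weights at most $t<\infty$, and let $F\subset\mathbf{P}_\infty$ be finite. For a nonempty ple $L'$ of $F$ put $f_F(L')=\sum\{f(L):L|_F=L'\}$, which is at most the local weight of any element of $L'$, and put $f_F(\emptyset)=0$. Whether $L$ contains an element of $F$, or meets a requirement of $F$, depends only on $L|_F$, and sums of nonnegative terms may be grouped freely. So $f_F$ is a fractional local realizer of $F$ with the same local weights, and $t\ge\operatorname{fldim}(F)$. The finite posets found in the proof of Theorem~\ref{thm:main}(i) are subposets of $\mathbf{P}_N\subset\mathbf{P}_\infty$, so $t\ge w(1-1/N)$ for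 every $N$, and $t\ge w$.

\emph{Upper bound.} We imitate layered extensions. Let $C_i=\{i\}\times\Gamma\times\mathbb{Q}$. Every $v\in\mathbf{P}_\infty$ has a largest element $\ell_i(v)$ of $C_i$ below or equal to it: $\ell_i(v)=v$ for $v\in C_i$, and $\ell_i(j,h,q')=(i,h-c_{ij},q')$ for $j\neq i$, because $(i,g,q)<(j,h,q')$ is equivalent to $(g,q)\preceq(h-c_{ij},q')$ and $h-c_{ij}\in\Gamma$. Each fiber of $\ell_i$ has $w$ elements, one in each chain. Let $L_i$ order $\mathbf{P}_\infty$ by $\ell_i$, and each fiber in an order extending $\mathbf{P}_\infty$. If $u<v$, then $\ell_i(u)\le u<v$ gives $\ell_i(u)\le\ell_i(v)$, so $L_i$ is a linear extension. If $x\in C_i$ and $y\parallel x$, then $\ell_i(y)<x=\ell_i(x)$, since otherwise $x\le\ell_i(y)\le y$; so $L_i$ reverses $(x,y)$. Placing weight $1$ on each of $L_1,\dots,L_w$ gives a fractional local realizer with all local weights equal to $w$.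
\end{proof}

\begin{thebibliography}{1}
\bibitem{ST} Heather C. Smith and William T. Trotter, \emph{Fractional Local Dimension}, arXiv:1906.05839 (2019).
\end{thebibliography}
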